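# $\overline M_{0,n}$ is not a Mori dream space for $n\ge 7$

Throughout, $\mathbb K$ is an algebraically closed field of characteristic zero and $X_n=\overline M_{0,n}$ is the moduli space of stable $n$-pointed rational curves, a smooth projective variety of dimension $n-3$.

## 1. Five points: the quintic del Pezzo surface

**Definition (Mori dream space).** Let $X$ be a normal projective variety whose divisor class group $\operatorname{Cl}(X)$ is finitely generated. It is a Mori dream space if its Cox ring
$$\mathcal R(X)=\bigoplus_{D\in\operatorname{Cl}(X)}\Gamma(X,\mathcal O(D))$$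
is a finitely generated $\mathbb K$-algebra.

For $n=3$ the space $X_3$ is a point and $\mathcal R=\mathbb K$. For $n=4$ we have $X_4=\mathbb P^1$, $\operatorname{Cl}=\mathbb Z$, and $\mathcal R=\bigoplus_d\Gamma(\mathbb P^1,\mathcal O(d))=\mathbb K[x,y]$. The first case with content is $n=5$.

Recall that $X_5$ is the blow-up of $\mathbb P^2$ in four points $p_1,\dots,p_4$, no three on a line. Let $L$ be the pullback of a line and $E_1,\dots,E_4$ the exceptional curves, so $L^2=1$, $E_i^2=-1$, all other products are $0$, and $\operatorname{Pic}(X_5)=\mathbb ZL\oplus\bigoplus_i\mathbb ZE_i$. The boundary of $X_5$ consists of ten curves: the $E_i$ and the strict transforms $L_{ij}\sim L-E_i-E_j$ of the lines $p_ip_j$. Note $L_{ij}\cdot L_{ik}=0$, $L_{ij}\cdot E_i=1$ and $L_{ij}\cdot E_k=0$ for distinct $i,j,k$.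

**Proposition 1.** $X_5$ is a Mori dream space, and every effective class on $X_5$ is a nonnegative integral combination of the ten boundary classes.

**Step 1: peel off boundary curves.** This reduces the problem to classes that are nonnegative on the boundary. Let $s_C$ be the canonical section of $\mathcal O(C)$ for a boundary curve $C$. If $\sigma\in\Gamma(\mathcal O(D))$ is nonzero and $D\cdot C<0$, then the divisor of $\sigma$ contains $C$, since an effective divisor not containing $C$ meets it nonnegatively. So $\sigma=s_C\sigma'$ with $\sigma'\in\Gamma(\mathcal O(D-C))$. Repeat. The degree of the divisor against an ample class drops each time, so the process ends. Hence $\mathcal R(X_5)$ is generated by the ten $s_C$ and by the sections of those $D$ that lie in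
$$N=\{D:\ D\cdot C\ge 0\text{ for all ten boundary curves }C\}.$$

**Step 2: generators of the semigroup $N$.** Write $D=dL-\sum m_iE_i$. Then $D\in N$ means $m_i\ge 0$ and $d\ge m_i+m_j$ for $i\neq j$. By symmetry let $m_1\ge m_2\ge m_3\ge m_4\ge0$. Subtract $m_4$ times $2L-E_1-E_2-E_3-E_4$. The condition $d\ge m_1+m_2$ is preserved, because both sides drop by $2m_4$, and now $m_4=0$. Subtract $m_3$ times $2L-E_1-E_2-E_3$. Again both sides drop by the same amount $2m_3$, and now $m_3=m_4=0$. What is left is $m_1(L-E_1)+m_2(L-E_2)+(d-m_1-m_2)L$. So $N$ is generated by the ten classes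
$$L,\qquad L-E_i,\qquad 2L-E_i-E_j-E_k,\qquad 2L-E_1-E_2-E_3-E_4 .$$

**Step 3: these ten classes are base point free sums of boundary curves.** For $L$ freeness is clear, and $L\sim L_{12}+E_1+E_2$. The class $L-E_i$ has the two disjoint members $L_{ij}+E_j$ and $L_{ik}+E_k$. The class $2L-\sum E_i$ has the two disjoint members $L_{12}+L_{34}$ and $L_{13}+L_{24}$. The class $2L-E_i-E_j-E_k$ has the members $L_{ij}+E_i+L_{ik}$, $L_{ij}+E_j+L_{jk}$, $L_{ik}+E_k+L_{jk}$. The first two meet exactly in $L_{ij}$, and $L_{ij}$ is disjoint from the third.

**Step 4: finite generation.** Let $N_1,\dots,N_{10}$ be these classes. On the projective bundle $p:Y=\mathbb P(\bigoplus_i\mathcal O(N_i))\to X_5$ we have $p_*\mathcal O_Y(m)=\bigoplus_{|\mathbf a|=m}\mathcal O(\sum a_iN_i)$, and $\mathcal O_Y(1)$ is globally generated because the $\mathcal O(N_i)$ are. So $\mathcal O_Y(1)=F^*\mathcal O(1)$ for a morphism $F:Y\to\mathbb P^r$, and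
$$\bigoplus_{\mathbf a\in\mathbb Z_{\ge0}^{10}}\Gamma\Big(X_5,\mathcal O\big(\textstyle\sum a_iN_i\big)\Big)=\bigoplus_{m\ge0}\Gamma(\mathbb P^r,(F_*\mathcal O_Y)(m)).$$
By Serre this is a finitely generated module over the polynomial ring of $\mathbb P^r$, because $F_*\mathcal O_Y$ is coherent. Hence it is a finitely generated algebra. It maps onto $\bigoplus_{D\in N}\Gamma(\mathcal O(D))$. Together with the ten $s_C$ we get finitely many generators of $\mathcal R(X_5)$. The statement on effective classes follows from Steps 1–3. $\square$

Two features of this proof should be watched when $n$ grows. First, finitely many effective classes generate all others, and here the boundary suffices. Second, as a consequence, a group acting on the lattice $\operatorname{Pic}(X_5)$ and preserving the cone of effective classes permutes the finitely many primitive generators of the extremal rays, so it acts through a finite group. What becomes of these two features on $X_7$? We shall see the first fail in Section 5. The main theorem comes from the failure of the second.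

## 2. Seven and more points: facts and statements

The space $X_n$ is known not to be a Mori dream space for $n\ge10$. The question for $n=7,8,9$ is raised as open in Hausen, Keicher and Laface, "On blowing up the weighted projective plane", arXiv:1608.04542 (2016). Here is what we shall prove.

**Theorem 2.** $\overline M_{0,n}$ is not a Mori dream space for $n=7,8,9$.

**Theorem 3.**
1. $\operatorname{PsAut}(\overline M_{0,7})$ has infinite image in $GL(\operatorname{Pic})$ and contains elements of infinite order. $\overline{\mathrm{Eff}}(\overline M_{0,7})$ has infinitely many extremal rays, spanned by classes of prime divisors in the $\operatorname{PsAut}$-orbit of $\delta_{123}$.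
2. For every $n\ge7$ the cone $\overline{\mathrm{Eff}}(\overline M_{0,n})$ is not polyhedral, and $\overline M_{0,n}$ is not a Mori dream space.
3. $\overline M_{0,n}$ is a Mori dream space if and only if $n\le6$. (The "if" part is quoted from the literature.)

We use the following standard facts (Knudsen; Keel, *Trans. AMS* 330 (1992)).

- The boundary of $X_n$ is a simple normal crossings divisor.
- $\operatorname{Pic}(X_n)$ is free, generated by the boundary divisors, of rank $2^{n-1}-\binom n2-1$. For $n=7$ the rank is $42$.
- $\operatorname{Pic}(X_n)_{\mathbb R}=N^1(X_n)_{\mathbb R}$, since $X_n$ is smooth and rational with torsion-free $\operatorname{Pic}$.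

Write $X=X_7$, a fourfold. Its boundary divisors are the $21$ divisors $D_{ij}$ and the $35$ divisors $\delta_I$, $|I|=3$. The generic curve of $D_{ij}$ has $i,j$ on one component and the other five points on the other. The generic curve of $\delta_{ijk}$ has $i,j,k$ on one component and the other four points on the other, and $\delta_I\cong\overline M_{0,4}\times\overline M_{0,5}$. The interior is $M_{0,7}\subset X$. For $I=\{i,j\}$ we also write $D_I$.

**Definition (effective cone).** $\mathrm{Eff}(X_n)\subset\operatorname{Pic}(X_n)_{\mathbb R}$ is the convex cone generated by the classes of effective divisors. Classes in its closure $\overline{\mathrm{Eff}}(X_n)$ are called pseudoeffective.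

**Definition (pseudo-automorphism).** A pseudo-automorphism of $X$ is a birational self-map that is an isomorphism in codimension one, that is, an isomorphism between two open sets whose complements have codimension at least $2$. They form the group $\operatorname{PsAut}(X)$.

Example. Let $Y$ be the blow-up of $\mathbb P^3$ in the four coordinate points. It is toric. In $\mathbb Z^4/\mathbb Z(1,1,1,1)$ its rays are the images of $e_i$ (the coordinate planes) and of $\sum_{j\ne i}e_j=-e_i$ (the exceptional divisors). The map $x_i\mapsto1/x_i$ acts by $-1$ and permutes these eight rays, so it is a pseudo-automorphism. It is not an automorphism: $e_1,e_2$ span a cone of the fan, whereas $-e_1,-e_2$ do not, since distinct exceptional divisors are disjoint.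

A pseudo-automorphism $\varphi$ permutes prime divisors: $\varphi_*D$ is the closure of the image of $D$, and
$$\operatorname{ord}_{\varphi_*D}(u)=\operatorname{ord}_D(\varphi^*u)\qquad(u\in\mathbb K(X)^*).\tag{1}$$
Hence $\varphi_*\operatorname{div}(\varphi^*u)=\operatorname{div}(u)$, so $\varphi_*$ preserves principal divisors. Therefore $\varphi\mapsto\varphi_*$ is an action of $\operatorname{PsAut}(X)$ on $\operatorname{Pic}(X)$ by lattice automorphisms, and it preserves effectivity.

## 3. An infinite group of pseudo-automorphisms of $\overline M_{0,7}$ would settle all $n\ge7$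

**Proposition 4.** Suppose a group $G\subset\operatorname{PsAut}(X_7)$ has infinite image in $GL(\operatorname{Pic}X_7)$. Then

(a) $\mathrm{Eff}(X_7)$ is not generated by finitely many effective classes;

(b) $X_n$ is not a Mori dream space for any $n\ge7$.

**Proof of (a).** This is the finiteness argument from the end of Section 1. Suppose finitely many effective classes generate $\mathrm{Eff}(X_7)$. Then it is a rational polyhedral cone. It is full-dimensional because it contains the boundary classes, which span. It is pointed because every nonzero effective class is positive against $H^3$ for $H$ ample. So it has finitely many extremal rays, and their primitive lattice generators span $\operatorname{Pic}(X_7)_{\mathbb R}$. The group $G$ acts by lattice automorphisms preserving the cone, so it permutes these generators. An element fixing all of them acts trivially. Hence the image of $G$ is finite, a contradiction.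

**Proof of (b), first step: a Mori dream space has a finitely generated effective cone.** Suppose $X_n$ is a Mori dream space, $n\ge 7$. Choose finitely many homogeneous generators of $\mathcal R(X_n)$. Any nonzero section of any $\mathcal O(D)$ is a polynomial in them, so $D$ is a sum of degrees of generators. Hence $\mathrm{Eff}(X_n)$ is generated by these finitely many effective integral classes.

**Second step: descend to $X_7$.** Let $\pi:X_n\to X_7$ be a forgetful morphism (the identity if $n=7$). It is proper and surjective with connected fibres, $X_7$ is normal and the characteristic is $0$, so $\pi_*\mathcal O_{X_n}=\mathcal O_{X_7}$. By the projection formula $H^0(X_n,\pi^*L)=H^0(X_7,L)$ for every line bundle $L$. Consider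
$$\mathcal C=(\pi^*)^{-1}\mathrm{Eff}(X_n)\subset\operatorname{Pic}(X_7)_{\mathbb R}.$$
As the preimage of a rational polyhedral cone under a rational linear map it is rational polyhedral, so it is generated by finitely many integral classes. It contains $\mathrm{Eff}(X_7)$. Let $L\in\mathcal C$ be integral. Then $\pi^*L$ is a rational point of a cone with rational generators, hence a nonnegative rational combination of effective classes. So $m\pi^*L$ is effective for some $m\ge1$, and by the equality of sections $mL$ is effective. Applying this to integral generators of $\mathcal C$ we get $\mathcal C=\mathrm{Eff}(X_7)$, generated by finitely many effective classes. This contradicts (a). $\square$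

So everything happens on $X=X_7$. The visible symmetries are the permutations in $S_7$, a finite group. We need one more pseudo-automorphism, and enough control over it to see that it generates an infinite group together with $S_7$.

## 4. Orders along the boundary from colliding points on $\mathbb P^1$

The purpose of this section is a rule that computes $\operatorname{ord}_{D_{ij}}$ and $\operatorname{ord}_{\delta_I}$ of any function on $X$ without looking at stable curves.

Let $|I|\in\{2,3\}$. Choose three indices $p,q,r$, at most one of them in $I$, and fix $x_p,x_q,x_r$ at three distinct positions. Let $V_I\subset(\mathbb P^1)^4$ be the open set of positions of the other four points with $x_i\ne x_j$ unless $\{i,j\}\subset I$. Let $\Delta_I\subset V_I$ be the locus where all $x_i$, $i\in I$, coincide. It is smooth of codimension $|I|-1$. If $|I|=2$ put $W_I=V_I$, $E_I=\Delta_I$. If $|I|=3$ let $W_I$ be the blow-up of $V_I$ along $\Delta_I$ minus the strict transforms of the three diagonals $\{x_i=x_j\}$, $\{i,j\}\subset I$, and let $E_I\subset W_I$ be the exceptional divisor.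

**Lemma 5.** $W_I$ is an open subset of $X$, and in it $E_I$ is the trace of $D_I$, resp. $\delta_I$. Hence $\operatorname{ord}_{D_I}$, resp. $\operatorname{ord}_{\delta_I}$, is the multiplicity along $\Delta_I$ for functions regular at the generic point of $\Delta_I\subset V_I$.

**Step 1: a family of stable curves over $W_I$.** Let $u$ be a local equation of $E_I$ and fix $i\in I$. By construction all $x_j-x_{j'}$ with $j\ne j'$ in $I$ are units times $u$ (use an affine coordinate near the common point). Blow up $\mathbb P^1\times W_I$ along the smooth codimension $2$ locus $\{z=x_i,\ u=0\}$. In the chart $w=(z-x_i)/u$ the strict transforms of the sections $z=x_j$, $j\in I$, are $w=(x_j-x_i)/u$. They are pairwise disjoint and do not meet the strict transform of the old fibre. The other chart is $u=(z-x_i)w'$, so each fibre over $E_I$ is two copies of $\mathbb P^1$ meeting in one node, with the points of $I$ on one and those of $I^c$ on the other. This is a family of stable $7$-pointed curves and gives a morphism $W_I\to X$.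

**Step 2: it is an open immersion.** Over $M_{0,7}$ it is an isomorphism. On $E_I$ it is injective. Indeed, the positions of the points of $I^c$ and of the node are determined by the normalization of $x_p,x_q,x_r$, where the node stands in for an index in $I$ if there is one. For $|I|=3$, the position on the new component is the cross-ratio of the three points of $I$ and the node, which is the coordinate on the fibre of $E_I\to\Delta_I$. So $W_I\to X$ is quasi-finite and birational, and $X$ is normal. By Zariski's Main Theorem it is an open immersion. It maps the threefold $E_I$ into the irreducible threefold $D_I$, resp. $\delta_I$.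

**Step 3: orders.** The order along the exceptional divisor of the blow-up of a smooth center is the multiplicity along the center. For $|I|=2$ the center is already a divisor. $\square$

**The bracket rule.** Write $[ij]$ for the $2\times2$ determinant of homogeneous coordinates of $x_i,x_j$. For a multihomogeneous $SL_2$-invariant polynomial $F$ in the seven points let $\mu_I(F)$ be its multiplicity along the diagonal $\{x_i\text{ equal},\,i\in I\}\subset(\mathbb P^1)^7$. Then $\mu_I$ is additive on products, and $\mu_I([ij])$ is $1$ if $\{i,j\}\subset I$ and $0$ otherwise. The open set of $(\mathbb P^1)^7$ where $x_i\ne x_j$ unless $\{i,j\}\subset I$ is $PGL_2\times V_I$, since $x_p,x_q,x_r$ stay distinct there, and the diagonal in it is $PGL_2\times\Delta_I$. If $F,F'$ have equal multidegree, $F/F'$ is the pullback of a function on $V_I$. So Lemma 5 gives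
$$\operatorname{ord}_{D_I\text{ or }\delta_I}(F/F')=\mu_I(F)-\mu_I(F').\tag{2}$$

**Coordinates.** Normalize $(x_1,\dots,x_7)=(\infty,1,0,e,f,g,h)$, so that $M_{0,7}\subset\mathbb A^4$ is the complement of $\Pi=0$ with
$$\Pi=efgh(1-e)(1-f)(1-g)(1-h)(e-f)(e-g)(e-h)(f-g)(f-h)(g-h).$$
On this slice take $[1j]=1$ and $[ij]=x_i-x_j$ for $i,j\ne1$. For example
$$e=\frac{[43][12]}{[14][23]},\qquad 1-e=\frac{[24][13]}{[14][23]},\qquad e-f=\frac{[45][12][13]}{[14][15][23]},\tag{3}$$
and similarly for the other factors of $\Pi$. So $e$ has order $1$ along $\delta_{345}$, where $x_4$ and $x_5$ run into $x_3$, order $-1$ along $D_{14}$, and order $1-1=0$ along $\delta_{134}$.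

Put $\Sigma_{ij}=\sum_{m\ne i,j}\delta_{ijm}$, a sum of five divisors. By (2), a Laurent monomial $\prod[ij]^{n_{ij}}$ of multidegree $0$ has divisor $\sum n_{ij}(D_{ij}+\Sigma_{ij})$.

## 5. Three quadratics, and a divisor outside the boundary cone

The sensible first attempt is to copy Section 1: peel off boundary divisors, hoping that they generate $\mathrm{Eff}(X)$. Here is the exact point where this stops. The divisor found will return in Section 8.

To a pair of points attach the binary quadratic form with these two roots. Let $\hat\Phi$ be the determinant of the coefficients of the three quadratics with root pairs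
$$\{x_1,x_2\},\quad\{x_4,x_7\},\quad\{x_5,x_6\}.$$
It is $SL_2$-invariant of multidegree $(1,1,0,1,1,1,1)$. We choose its sign so that on the slice it equals
$$\Phi=\det\begin{pmatrix}0&1&-1\\1&-(e+h)&eh\\1&-(f+g)&fg\end{pmatrix}=f+g-e-h+eh-fg .$$
Written as $\Phi=f(1-g)+(g-e)-h(1-e)$, it is linear in $f$ with leading coefficient $1-g$, and at $g=1$ its constant term is $(1-e)(1-h)\ne0$. So $\Phi$ is irreducible. Having degree $2$, it is not associate to a factor of $\Pi$. Let $Z\subset X$ be the closure of $\{\Phi=0\}\cap M_{0,7}$, a prime divisor.

Call a triple $I$ *transversal* if it has one element from each of $\{1,2\},\{4,7\},\{5,6\}$. The transversal triples are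
$$145,\ 146,\ 157,\ 167,\ 245,\ 246,\ 257,\ 267 .$$

**Lemma 6.** For $|I|\in\{2,3\}$, $\mu_I(\hat\Phi)=1$ if $I$ is transversal, and $\mu_I(\hat\Phi)=0$ otherwise.

*Proof.* Let $I$ be transversal. By invariance move the common point to $0$, and write the roots of the $i$-th quadratic as $\epsilon\alpha_i$ and $y_i$. The rows are $(1,-y_i-\epsilon\alpha_i,\epsilon\alpha_iy_i)$, so the determinant is $\epsilon\det(1,-y_i,\alpha_iy_i)+O(\epsilon^2)$. Here the coefficient of $\alpha_1$ in the leading determinant is $\pm y_1(y_2-y_3)\ne0$. So the order in $\epsilon$, in a generic direction, is $1$.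

Now let $I$ be non-transversal. We must show that the three quadratics are independent at a general point of the diagonal. Index $3$ does not occur in $\hat\Phi$, so put $J=I\setminus\{3\}$.

- $|J|\le1$: there is no coincidence among the six points, and $\Phi\ne0$.
- $J$ is one of the three pairs: one quadratic is a general square. Squares span all quadratics, so a general one is not in the span of the other two general quadratics.
- $J$ has one element from each of two pairs: the quadratics $(T-x)(T-u)$ and $(T-x)(T-v)$ with $u\ne v$ span the multiples of $T-x$, and the third does not vanish at $x$.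
- $J=I$ is a pair and an element of another pair: $(T-x)^2$ and $(T-x)(T-v)$ span the multiples of $T-x$, and the third does not vanish at $x$. $\square$

In the divisor of $\hat\Phi/([12][47][56])$ the divisor $Z$ has multiplicity $1$, so (2) and Lemma 6 give in $\operatorname{Pic}(X)$
$$Z=D_{12}+D_{47}+D_{56}+\Sigma_{12}+\Sigma_{47}+\Sigma_{56}-\sum_{I\text{ transversal}}\delta_I.\tag{4}$$

**Remark (the boundary does not generate).** *The class of $Z$ is not a nonnegative combination of boundary classes.* Define $\lambda$ on boundary divisors by $\lambda(D_{ij})=0$, $\lambda(\delta_I)=1$ for $I$ transversal, $\lambda(\delta_I)=2$ for $I\in\{123,347,356\}$, and $\lambda(\delta_I)=0$ for all other $I$. Then $\lambda(\Sigma_{ij})=2$ for all pairs. Up to symmetry, $\Sigma_{12}$ gets $2$ from $123$ only, $\Sigma_{14}$ gets $1+1$ from $145,146$, and $\Sigma_{13}$ gets $2$ from $123$ only. A relation between boundary divisors in $\operatorname{Pic}(X)$ is the divisor of a unit on $M_{0,7}$. Since $\mathbb K[e,f,g,h]$ is factorial, such a unit is a constant times a product of powers of factors of $\Pi$,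 hence by (3) a monomial $\prod[ij]^{n_{ij}}$ of multidegree $0$, with $\sum n_{ij}=0$. On its divisor $\lambda$ takes the value $2\sum n_{ij}=0$. So $\lambda$ is a well-defined linear form on $\operatorname{Pic}(X)$, nonnegative on the boundary, and by (4) $\lambda(Z)=3\cdot2-8=-2<0$.

So peeling off boundary divisors fails at $Z$. One could enlarge the list by the $S_7$-orbit of $Z$ and try again. Theorem 3 says that no finite list suffices.

## 6. The form $\omega$, and birational maps that contract nothing

By Proposition 4 we want an infinite group of pseudo-automorphisms. Birational self-maps of $X$ are cheap, since $\mathbb K(X)=\mathbb K(e,f,g,h)$. The difficulty is that they contract divisors.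

Example. Let $\rho$ be the involution $e\mapsto1/e$ with $f,g,h$ fixed. The valuation $v=\operatorname{ord}_{\delta_{345}}\circ\rho^*$ has $v(e)=-1$, $v(f)=1$. Could it be $\operatorname{ord}_E$ for a prime divisor $E\subset X$? Both $e$ and $f$ are units on the interior, so $E$ would be $D_I$ or $\delta_I$. By (3) and (2) a negative order of $e$ needs $I\supset\{1,4\}$ or $I\supset\{2,3\}$. A positive order of $f=[53][12]/([15][23])$ needs $I\supset\{3,5\}$ or $I\supset\{1,2\}$. This leaves $I=124,123,235$. But $\operatorname{ord}(e)=0$ for $124$ and $123$, and $\operatorname{ord}(f)=0$ for $235$. So $\rho$ crushes $\delta_{345}$ to something of codimension at least $2$, and it is not a pseudo-automorphism.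

We need a criterion that excludes such crushing without checking every divisor. The tool is a form with small poles. Compare three forms on $\mathbb A^2$ under the blow-up $y=xw$ of the origin, where $dx\wedge dy=x\,dx\wedge dw$.

- $\dfrac{dx\wedge dy}{xy}$ has order $1-2=-1$ along the exceptional curve, the same as along $x=0$.
- $\dfrac{(dx\wedge dy)^{\otimes2}}{xy}$ has order $2-2=0$, the same as along a general curve.
- $\dfrac{(dx\wedge dy)^{\otimes3}}{xy}$ has order $3-2=1$. This value does not occur along any curve in $\mathbb A^2$, where the orders are $-1$ and $0$.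

So a $3$-canonical form with simple poles can tell exceptional divisors from divisors on $X$. On $X$ there is one:
$$\omega=\frac{(de\wedge df\wedge dg\wedge dh)^{\otimes3}}{\Pi}.$$

**Lemma 7.** $\operatorname{div}(\omega)=-\sum_{i<j}D_{ij}$, and $\sigma^*\omega=\pm\omega$ for $\sigma\in S_7$.

**Step 1: semi-invariance.** This will let us compute the divisor in one chart of each type. The transpositions $(13),(23),(34),(45),(56),(67)$ generate $S_7$.

- $(45),(56),(67)$ permute coordinates, and the claim is clear.
- $(23)$ is $z\mapsto1-z$ on all coordinates, and the claim is clear.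
- $(13)$ is $z\mapsto1/z$ on all coordinates. The numerator gets $\pm(efgh)^{-6}$. In $\Pi$ each variable gets the exponent $-2$ from $e\mapsto e\cdot e^{-2}$, $-1$ from $1-\frac1e=-\frac{1-e}e$, and $-3$ from the three differences such as $\frac1e-\frac1f=\frac{f-e}{ef}$. The total is $-6$.
- $(34)$: the points $(\infty,1,e,0,f,g,h)$ are renormalized by $z\mapsto\frac{z-e}{1-e}$, so $e'=\frac{-e}{1-e}$, $f'=\frac{f-e}{1-e}$, and likewise $g',h'$. The Jacobian is $-(1-e)^{-2}(1-e)^{-3}=-(1-e)^{-5}$. Moreover $1-e'=\frac1{1-e}$, $1-f'=\frac{1-f}{1-e}$, $e'-f'=\frac{-f}{1-e}$, $f'-g'=\frac{f-g}{1-e}$, and so on. The $14$ factors contribute $(1-e)^{-14}$, and the product of their numerators is $\pm\Pi/(1-e)$. So $\Pi'=\pm\Pi(1-e)^{-15}$, matching the cube of the Jacobian.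

**Step 2: the divisor.** On $M_{0,7}$ the form has no zeros or poles. $S_7$ permutes the $D_{ij}$ transitively and the $\delta_I$ transitively, so it suffices to treat $D_{34}$ and $\delta_{345}$ in the charts with $(p,q,r)=(1,2,3)$. Along $D_{34}=\{e=0\}$ the order is $-1$. Near $\delta_{345}$ use coordinates $(e,\varphi=f/e,g,h)$ with $\varphi\neq0,1,\infty$. Then $(de\wedge df)^{\otimes3}=e^3(de\wedge d\varphi)^{\otimes3}$, and $e\cdot f\cdot(e-f)$ contributes $e^3$ to $\Pi$. The order is $0$. $\square$

In particular $-3K_X\sim\sum D_{ij}$.

**Lemma 8.** Let $\varphi$ be a birational self-map of $X$ with $\varphi^*\omega=\lambda\omega$, $\lambda\in\mathbb K^*$. Then $\varphi$ is a pseudo-automorphism and permutes the $21$ divisors $D_{ij}$.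

**Step 1: $\omega$ has positive order along every exceptional divisor over $X$.** Let $E$ be a prime divisor over $X$ whose center $Z_0$ on $X$ has codimension $c\ge2$. At a general closed point $z\in Z_0$ the variety $Z_0$ is smooth and no $D_{ij}\not\supset Z_0$ passes through $z$. Let $z_1,\dots,z_k$ be local equations at $z$ of the $D_{ij}$ containing $Z_0$. They lie in the ideal $I_{Z_0}$ and, by simple normal crossings, have independent differentials at $z$. The image of $I_{Z_0}$ in $\mathfrak m_z/\mathfrak m_z^2$ has dimension $c$, so $k\le c$. Complete them by elements of $I_{Z_0}$ to generators $z_1,\dots,z_c$ of $I_{Z_0}$, and then to local coordinates $z_1,\dots,z_4$. Put $m_i=\operatorname{ord}_Ez_i\ge1$ for $i\le c$. If $u$ is a uniformizer at $E$, then $dz_i/z_i=m_i\,du/u+(\text{regular})$, so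
$$\frac{dz_1}{z_1}\wedge\dots\wedge\frac{dz_c}{z_c}\wedge dz_{c+1}\wedge\dots\wedge dz_4$$
has at most a simple pole along $E$, because $du/u$ can be used only once in each term. Hence $\operatorname{ord}_E(dz_1\wedge\dots\wedge dz_4)\ge\sum_{i\le c}m_i-1$. Since $\omega=\text{unit}\cdot(dz_1\wedge\dots\wedge dz_4)^{\otimes3}/(z_1\cdots z_k)$,
$$\operatorname{ord}_E\omega\ \ge\ 3\Big(\sum_{i\le c}m_i-1\Big)-\sum_{i\le k}m_i\ \ge\ 2\sum_{i\le c}m_i-3\ \ge\ 2c-3>0 .\tag{5}$$

**Step 2: $\varphi$ sends prime divisors to prime divisors.** Let $D\subset X$ be a prime divisor. Then $v=\operatorname{ord}_D\circ\varphi^*$ is a divisorial valuation of $\mathbb K(X)$ with value group $\mathbb Z$. The field automorphism $\varphi^*$ carries the valuation ring of $v$ onto $\mathcal O_{X,D}$, so the $v$-order of $\omega$ is $\operatorname{ord}_D(\varphi^*\omega)=\operatorname{ord}_D\omega\in\{-1,0\}$. By (5) the center of $v$ on $X$ does not have codimension $\ge2$, so it is a prime divisor $D'$, and $v=\operatorname{ord}_{D'}$. Put $\varphi_*D:=D'$.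

**Step 3: conclusion.** $\varphi^*$ identifies $\mathcal O_{X,D'}$ with $\mathcal O_{X,D}$, so $\varphi$ is a local isomorphism at the generic point of $D$. The same applies to $\varphi^{-1}$. So $\varphi_*$ is a bijection on prime divisors and $\varphi$ is an isomorphism in codimension one. Finally $\operatorname{ord}_{\varphi_*D}\omega=\operatorname{ord}_D\omega$, and by Lemma 7 the $D_{ij}$ are exactly the prime divisors of order $-1$. So they are permuted. $\square$

The task is now algebraic: find a birational self-map, not in $S_7$, that preserves $\omega$ up to a scalar. (The map $\rho$ above does not: $\rho^*\Pi$ contains the new factor $1-ef$.)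

## 7. Fibre coordinates and the involution $\iota$

The plan is to choose two functions $A,B$ and look at $\omega$ on the surfaces where $A,B$ are constant. In suitable coordinates $a,b$ on these surfaces, $\omega$ has the constant numerator $(da\wedge db)^{\otimes3}$ and a denominator made of eight curves, and a symmetry of this picture can be read off.

Put
$$\Psi=f(1-g)-h(1-e),\quad A=\frac{g-e}\Psi,\quad B=\frac{(e-f)(1-g)}\Psi,\quad C=-1-A-B,$$
$$b=\frac{h(1-e)}{f(1-g)},\qquad a=1+\frac1{fA}.$$
Since $\Psi+(g-e)+(e-f)(1-g)=(g-h)(1-e)$, we have $C=\dfrac{(h-g)(1-e)}{\Psi}$.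

**Step 1: $A,B,a,b$ are coordinates.** Put
$$P=A(a-1),\qquad Q=A(a-b)=P-A(b-1),\qquad M=C+aA+bB=-1+P+B(b-1).$$
From $b-1=-\Psi/(f(1-g))$ we get
$$P=\frac1f,\qquad Q=\frac1f+\frac{g-e}{f(1-g)}=\frac{1-e}{f(1-g)},\qquad M=-1+\frac1f-\frac{e-f}f=\frac{1-e}f .$$
Hence
$$f=\frac1P,\qquad 1-e=\frac MP,\qquad 1-g=\frac MQ,\qquad h=\frac bQ .\tag{6}$$
So $\mathbb K(X)=\mathbb K(e,f,g,h)=\mathbb K(A,B,a,b)$, and $A,B,a,b$ are algebraically independent.

**Step 2: the factors of $\Pi$ in these coordinates.** Let
$$s=\frac{A+1}A,\qquad t=\frac{B+1}B,\qquad r=\frac{C+1}C\qquad\text{in }\mathbb K(A,B)^*.$$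
Then
$$e=\frac{-B(b-t)}{A(a-1)},\qquad g=\frac{C(rb-1)}{A(a-b)},\qquad 1-f=\frac{a-s}{a-1},\qquad 1-h=\frac{a-sb}{a-b},$$
$$e-f=\frac{-B(b-1)}{A(a-1)},\qquad g-h=\frac{C(b-1)}{A(a-b)},\qquad e-g=\frac{M(b-1)}{A(a-1)(a-b)},$$
$$e-h=\frac{B(1-b)(ta-b)}{A(a-1)(a-b)},\qquad f-g=\frac{C(1-b)(ra-1)}{A(a-1)(a-b)},\qquad f-h=\frac{a(1-b)}{A(a-1)(a-b)} .$$
Here is the check, from (6) and $A+B+C=-1$.

- $e=(P-M)/P$ and $P-M=1-B(b-1)=-B(b-t)$.
- $g=(Q-M)/Q$ and $Q-M=1-(A+B)(b-1)=1+(1+C)(b-1)=-C+(1+C)b=C(rb-1)$.
- $1-f=(P-1)/P$ and $P-1=A(a-1)-1=A(a-s)$.
- $1-h=(Q-b)/Q$ and $Q-b=Aa-(A+1)b=A(a-sb)$.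
- $e-f=(P-M-1)/P$ and $P-M-1=-B(b-1)$.
- $g-h=(Q-M-b)/Q$ and $Q-M-b=1+(1+C)(b-1)-b=C(b-1)$.
- $e-g=\frac MQ-\frac MP=\frac{M(P-Q)}{PQ}=\frac{MA(b-1)}{PQ}$.
- $e-h$, $f-g$, $f-h$ have the form $A\nu/(PQ)$, where $\nu$ is respectively
 - $(1-B(b-1))(a-b)-b(a-1)=(1-b)\big(a+B(a-b)\big)=(1-b)\big((1+B)a-Bb\big)=B(1-b)(ta-b)$,
 - $(a-b)-\big((1+C)b-C\big)(a-1)=(1-b)\big(a+C(a-1)\big)=(1-b)\big((1+C)a-C\big)=C(1-b)(ra-1)$,
 - $(a-b)-b(a-1)=a(1-b)$.

Multiply all fourteen factors, including $f,h,1-e,1-g$ from (6). The factor $M$ occurs in $1-e,1-g,e-g$, and $b-1$ occurs in all six differences. The factor $a-1$ occurs in the denominators of $e,f,1-e,1-f,e-f,e-g,e-h,f-g,f-h$, and $a-b$ in those of $g,h,1-g,1-h,g-h,e-g,e-h,f-g,f-h$. So with some $\kappa\in\mathbb K(A,B)^*$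
$$\Pi=\kappa\,\Theta\,\frac{M^3(1-b)^6}{(a-1)^9(a-b)^9},\qquad\Theta=ab(a-s)(b-t)(1-ra)(1-rb)(a-sb)(b-ta).\tag{7}$$

**Step 3: the Jacobian removes the extra factors.** With $q=b-1$ we have $e=1-fM$, $g=1-M/Q$, $h=(1+q)/Q$. Modulo $df$, $de\equiv-f\,dM$. Modulo $dM$, $dg\equiv\frac M{Q^2}dQ$. Modulo $dQ$, $dh\equiv\frac{dq}Q$. So
$$de\wedge df\wedge dg\wedge dh=\pm\frac{fM}{Q^3}\,df\wedge dM\wedge dQ\wedge dq .$$
Now $df=-dP/P^2$ and $f=1/P$. Modulo $dP,dq$ we have $dM\equiv q\,dB$ and $dQ\equiv-q\,dA$, and modulo $dA$ we have $dP\equiv A\,da$. So the form equals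
$$\pm\frac{AMq^2}{P^3Q^3}\,dA\wedge dB\wedge da\wedge db=\pm\frac{M(b-1)^2}{A^5(a-1)^3(a-b)^3}\,dA\wedge dB\wedge da\wedge db .$$
Its cube contains exactly $M^3(b-1)^6/((a-1)^9(a-b)^9)$, which cancels against (7). Hence
$$\omega=\kappa'\,\frac{(dA\wedge dB\wedge da\wedge db)^{\otimes3}}{\Theta},\qquad\kappa'\in\mathbb K(A,B)^*.\tag{8}$$

**Step 4: reading off the symmetry.** On a surface with $A,B$ fixed, $\Theta$ vanishes on the eight curves
$$a=0,\quad b=0,\quad a=s,\quad a=\tfrac1r,\quad b=t,\quad b=\tfrac1r,\quad a=sb,\quad b=ta .$$
Look for a symmetry of the form $(a,b)\mapsto(\lambda/a,\mu/b)$ that fixes $A,B$. To exchange $a=s$ with $a=1/r$ we need $\lambda=s/r$. To exchange $b=t$ with $b=1/r$ we need $\mu=t/r$. Then the pullback of $a=sb$ is $\frac s{ra}=\frac{st}{rb}$, that is $b=ta$. So the last two curves are exchanged automatically. Accordingly, let $\iota$ be the birational self-map of $X$ given by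
$$\iota^*A=A,\quad\iota^*B=B\ (\text{so }\iota^*C=C),\qquad\iota^*a=\frac s{ra},\qquad\iota^*b=\frac t{rb}.\tag{9}$$
Clearly $\iota^2=\mathrm{id}$.

**Lemma 9.** $\iota^*\omega=\omega$. Hence $\iota\in\operatorname{PsAut}(X)$, and $\iota$ permutes the $D_{ij}$.

*Proof.* Put $a'=\frac s{ra}$, $b'=\frac t{rb}$. Then $dA\wedge dB\wedge da'\wedge db'=\frac{st}{r^2a^2b^2}\,dA\wedge dB\wedge da\wedge db$, and
$$a'b'=\frac{st}{r^2ab},\quad a'-s=\frac{s(1-ra)}{ra},\quad b'-t=\frac{t(1-rb)}{rb},\quad1-ra'=\frac{a-s}a,\quad1-rb'=\frac{b-t}b,$$
$$a'-sb'=\frac{s(b-ta)}{rab},\qquad b'-ta'=\frac{t(a-sb)}{rab}.$$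
The product is
$$\Theta'=\frac{s^3t^3}{r^6a^5b^5}\cdot\frac{\Theta}{ab}=\frac{s^3t^3}{r^6a^6b^6}\,\Theta,$$
which cancels the cube of the Jacobian in (8), while $\kappa'$ is fixed by $\iota^*$. So $\iota^*\omega=\omega$. Apply Lemma 8. $\square$

## 8. Two images under $\iota$

Let $G=\langle S_7,\iota\rangle\subset\operatorname{PsAut}(X)$. To show that $G$ acts through an infinite group we do not need the whole matrix of $\iota_*$ on $\operatorname{Pic}(X)$. Two values suffice, and they can be found from the functions that $\iota$ fixes: by (1), $\operatorname{ord}_{\iota_*E}(u)=\operatorname{ord}_E(u)$ for all $u\in\mathbb K(A,B)^*$. So $\iota_*$ preserves every set of prime divisors that is defined by the orders of functions in $\mathbb K(A,B)$.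

**Step 1: homogenization.** In brackets,
$$\hat\Psi=\underbrace{[53][26][14][17]}_{T_1}-\underbrace{[73][24][15][16]}_{T_2},\qquad A=\frac{N_A}{\hat\Psi},\quad B=\frac{N_B}{\hat\Psi},\quad C=\frac{N_C}{\hat\Psi},$$
$$N_A=[64][23][15][17],\qquad N_B=[45][26][13][17],\qquad N_C=[76][24][13][15],$$
all of multidegree $(2,1,1,1,1,1,1)$. Moreover $\Psi+g-e=\Phi$ is the polynomial of Section 5. The invariants $\hat\Psi+N_A$ and $[13]\hat\Phi$ have the same multidegree and agree on the slice, so they are equal, and
$$A+1=\frac{[13]\,\hat\Phi}{\hat\Psi}.\tag{10}$$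
$\Psi$ is linear in $f$ with leading coefficient $1-g$, and its constant term $-h(1-e)$ is nonzero at $g=1$. So $\Psi$ is irreducible. It has degree $2$, so it is not associate to a factor of $\Pi$, and it is not proportional to $\Phi$. Let $Z_\Psi$ be the closure of $\{\Psi=0\}\cap M_{0,7}$, a prime divisor different from $Z$.

**Step 2: boundary orders of $\hat\Psi$.**

**Lemma 10.** $\mu_I(\hat\Psi)=0$ for all $|I|=2$. For $|I|=3$: $\mu_I(\hat\Psi)=1$ for the ten triples
$$124,\ 126,\ 135,\ 137,\ 145,\ 146,\ 157,\ 167,\ 246,\ 357;\tag{11}$$
$\mu_{123}(\hat\Psi)\ge1$; and $\mu_I(\hat\Psi)=0$ for all other triples.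

Two cases can be seen on the slice. For $I=357$ we let $f,h\to0$, and $\Psi=f(1-g)-h(1-e)$ has order $1$. For $I=346$ we put $e=g=0$, and $\Psi=f-h\ne0$.

*Proof.* The pairs in $T_1$ are $14,17,26,35$, and those in $T_2$ are $15,16,24,37$. Restricted to a diagonal, the brackets of distinct pairs of distinct points are pairwise non-associate irreducibles. So if neither term vanishes there, $T_1=T_2$ forces equality of the two multisets of pairs after identifying the points of $I$ to one point $*$.

*Case $|I|=2$.* If $I$ is one of the eight pairs, exactly one term vanishes on the diagonal, so $\hat\Psi\ne0$ there. Otherwise both terms are nonzero. Equality of multisets would make $35$ equal to a $T_2$-pair after the identification, which forces $I=57$ (through $37$) or $I=13$ (through $15$). For $57$, after cancelling common pairs, $\{26,14\}\ne\{24,16\}$ remains. For $13$, $\{26,{*}4\}\ne\{24,{*}6\}$ remains.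

*Case $|I|=3$ with pairs of both types.* A $T_1$-pair and a $T_2$-pair that share an index combine to exactly the triples (11), and each of these contains exactly one pair of each type. The part of order $1$ of $\hat\Psi$ along the diagonal is $[\cdot\cdot]m_1-[\cdot\cdot]'m_2$, where the two brackets are independent linear forms in the normal directions and $m_1,m_2\not\equiv0$ on the diagonal. So $\mu_I(\hat\Psi)=1$.

*Case $|I|=3$ with pairs of exactly one type.* The other term does not vanish on the diagonal, so $\mu_I(\hat\Psi)=0$.

*Case $|I|=3$ with none of the eight pairs.* The eight pairs are the edges of two $4$-cycles $3\,5\,1\,7$ and $2\,6\,1\,4$ that share the vertex $1$. The triples without an edge are $123,257,346,456,457,467,567$. For $I\neq123$ the multisets, after cancelling common pairs, are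
$$257:\{{*}6,14\},\{16,{*}4\};\quad346:\{{*}5,17\},\{15,{*}7\};\quad456:\{17,3{*}\},\{1{*},37\};$$
$$457:\{1{*},26\},\{16,2{*}\};\quad467:\{1{*},35\},\{15,3{*}\};\quad567:\{14,2{*}\},\{1{*},24\}.$$
They differ, so $\mu_I(\hat\Psi)=0$. For $I=123$ we get $T_1=[5{*}][{*}6][{*}4][{*}7]=[7{*}][{*}4][{*}5][{*}6]=T_2$ on the diagonal, so $\mu_{123}(\hat\Psi)\ge1$. $\square$

**Step 3: a divisor fixed by $\iota$.**

**Lemma 11.** $\iota_*\delta_{124}=\delta_{124}$.

*Proof.* We claim that $\delta_{124}$ is the only prime divisor $E$ with $\operatorname{ord}_EA<0$, $\operatorname{ord}_EB<0$, $\operatorname{ord}_EC\ge0$.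

- Divisors meeting the interior: there $N_A,N_B,N_C$ are units, so only $Z_\Psi$ is a pole of $A$, and it is also a pole of $C$.
- $D_{ij}$: no poles, since $\mu_{ij}(\hat\Psi)=0$.
- $\delta_I$: a pole needs $\mu_I(\hat\Psi)\ge1$, so $I=123$ or $I$ is in (11).
 - $I=123$: $\mu(N_A)=\mu(N_B)=\mu(N_C)=1$, so a pole of $A$ would be a pole of $C$.
 - $I=135,137,145,146,157,167,246$: here $\mu_I(\hat\Psi)=1$ and $I$ contains a pair of $N_A$, namely $15$, $17$, $15$, $46$, $15$, $17$, $46$ respectively. So $A$ has no pole.
 - $I=126$ contains the pair $26$ of $N_B$, so $B$ has no pole.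
 - $I=357$: $\mu(N_C)=0$, so $C$ has a pole.
 - $I=124$: $\mu(N_A)=\mu(N_B)=0$, $\mu(N_C)=1=\mu(\hat\Psi)$. The orders of $(A,B,C)$ are $(-1,-1,0)$.

The set $\{\delta_{124}\}$ is defined by orders of functions in $\mathbb K(A,B)$, so it is preserved by $\iota_*$. $\square$

**Step 4: a boundary divisor that leaves the boundary.**

**Lemma 12.** $\iota_*\delta_{257}=Z$.

*Proof.* First we claim that $Z$ and $\delta_{257}$ are exactly the prime divisors $E$ with $\operatorname{ord}_E(A+1)>0$ and $\operatorname{ord}_EB=0$. We use (10), Lemma 6 and Lemma 10.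

- Interior: the only zero of $A+1$ is $Z$, and $\operatorname{ord}_ZB=0$.
- $D_{ij}$: only $D_{13}$ is a zero of $A+1$, but there $\operatorname{ord}B=1$.
- $\delta_I$ with $I\supset\{1,3\}$: such $I$ is not transversal, so $\operatorname{ord}(A+1)=1-\mu_I(\hat\Psi)$. This is $\le0$ for $123,135,137$. For $134$ and $136$ we have $\mu_I(\hat\Psi)=0$, and $\operatorname{ord}B=1$ because of the pair $13$ in $N_B$.
- $\delta_I$ with $I\not\supset\{1,3\}$: $\operatorname{ord}(A+1)=\mu_I(\hat\Phi)-\mu_I(\hat\Psi)>0$ requires $I$ transversal with $\mu_I(\hat\Psi)=0$, that is $I\in\{245,257,267\}$. For $245$ and $267$ we have $\operatorname{ord}B=1$ (pairs $45$, $26$). For $257$ we have $\operatorname{ord}B=0$ and $\operatorname{ord}(A+1)=1$.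

So $\iota_*$ preserves the set $\{Z,\delta_{257}\}$. It remains to exclude that $\iota_*$ fixes $\delta_{257}$. At the generic point of $\Delta_{257}$ we have $f=h=1$ with $e,g$ general, so $\Psi=e-g\ne0$, $A=-1$,
$$C=\frac{(1-g)(1-e)}{e-g}\ne0,\qquad C+1=\frac{1-2g+ge}{e-g}\ne0 .$$
Hence $\operatorname{ord}_{\delta_{257}}(s)=\operatorname{ord}_{\delta_{257}}(A+1)=1$ and $\operatorname{ord}_{\delta_{257}}(r)=0$. If $\iota_*\delta_{257}=\delta_{257}$, then by (1) and (9), along $\delta_{257}$,
$$\operatorname{ord}(a)=\operatorname{ord}(\iota^*a)=\operatorname{ord}(s)-\operatorname{ord}(r)-\operatorname{ord}(a)=1-\operatorname{ord}(a).$$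
So $2\operatorname{ord}(a)=1$, which is impossible for an integer. $\square$

## 9. No invariant inner product, and the proof of Theorem 2

The group $G$ permutes the $D_{ij}$ (clear for $S_7$, Lemma 9 for $\iota$), so it acts on
$$V=\operatorname{Pic}(X)_{\mathbb R}/\langle D_{ij}\rangle .$$
$V$ is spanned by the classes of the $\delta_I$, and $V\ne0$ since $42>21$. $S_7$ permutes the $\delta_I$ transitively, so all $\delta_I\ne0$ in $V$. The divisor of $[12][34]/([13][24])$, and (4), give in $V$
$$\Sigma_{12}+\Sigma_{34}=\Sigma_{13}+\Sigma_{24},\qquad Z=\Sigma_{12}+\Sigma_{47}+\Sigma_{56}-\sum_{I\text{ transversal}}\delta_I.\tag{12}$$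

**Proposition 13.** $G$ acts on $V$, hence on $\operatorname{Pic}(X)$, through an infinite group.

*Proof.* Suppose the group acting on $V$ is finite. By averaging there is a $G$-invariant positive definite form $\langle\,,\rangle$ on $V$. We derive linear equations for its values until they contradict positivity.

**Step 1: four unknowns.** $S_7$ is transitive on pairs $(I,J)$ of triples with given $|I\cap J|$, so $\langle\delta_I,\delta_J\rangle=g_{|I\cap J|}$ for real numbers $g_0,g_1,g_2,g_3$. Summing over $m$ in $\Sigma_{ij}=\sum_m\delta_{ijm}$,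
$$\langle\Sigma_{ij},\delta_I\rangle=\begin{cases}g_3+4g_2&|\{i,j\}\cap I|=2,\\2g_2+3g_1&|\{i,j\}\cap I|=1,\\3g_1+2g_0&|\{i,j\}\cap I|=0.\end{cases}$$

**Step 2: the relation in $\operatorname{Pic}$.** Pair the first relation in (12) with $\delta_{125}$: $g_3+4g_2+3g_1+2g_0=4g_2+6g_1$, that is
$$g_3=3g_1-2g_0.\tag{13}$$

**Step 3: invariance under $\iota$.** By Lemmas 11 and 12, $g_1=\langle\delta_{257},\delta_{124}\rangle=\langle Z,\delta_{124}\rangle$. Of the transversal triples, $145,146,245,246$ meet $124$ in two elements and $157,167,257,267$ in one. So by (12) and (13)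
$$g_1=(g_3+4g_2)+(2g_2+3g_1)+(3g_1+2g_0)-4g_2-4g_1=g_3+2g_0+2g_2+2g_1=5g_1+2g_2,$$
hence $g_2=-2g_1$.

**Step 4: a vector of negative norm.** Let $\eta=\sum_I\delta_I$. For fixed $I$ there are $1,12,18,4$ triples that meet $I$ in $3,2,1,0$ elements. By (13), $4g_0=6g_1-2g_3$, so
$$\langle\eta,\delta_I\rangle=g_3+12g_2+18g_1+4g_0=g_3-24g_1+18g_1+6g_1-2g_3=-g_3,\qquad\langle\eta,\eta\rangle=-35g_3 .$$
But $g_3=\langle\delta_I,\delta_I\rangle>0$ since $\delta_I\ne0$ in $V$. So $\langle\eta,\eta\rangle<0$, contradicting positive definiteness. $\square$

**Proof of Theorem 2.** By Proposition 13 the group $G$ satisfies the hypothesis of Proposition 4. Hence $X_n$ is not a Mori dream space for any $n\ge7$, in particular for $n=7,8,9$. $\square$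

## 10. Infinitely many extremal rays: proof of Theorem 3

**Infinite order.** By Proposition 13 the image of $G$ in $GL(\operatorname{Pic}X)$ is infinite. It is a finitely generated linear group in characteristic $0$. By the Burnside–Schur theorem a finitely generated torsion subgroup of $GL_N$ of a field is finite, so the image contains an element of infinite order, and so does $\operatorname{PsAut}(X)$.

**Step 1: $\overline{\mathrm{Eff}}(X)$ is pointed.** This will be used to cancel pseudoeffective classes. Suppose $\pm\alpha$ are both pseudoeffective. Then $\alpha\cdot H_1H_2H_3$ is both $\ge0$ and $\le0$, so it is $0$, for all ample $H_i$. Ample classes span, so $\alpha L_1L_2L_3=0$ for all classes $L_i$. In particular $\alpha H^3=\alpha^2H^2=0$ for $H$ ample, and $\alpha=0$ by the Hodge index theorem (the form $(D,E)\mapsto D\cdot E\cdot H^2$ on $N^1(X)_{\mathbb R}$ is negative definite on the classes orthogonal to $H$).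

**Step 2: a curve class negative on $\delta_I$.** By symmetry let $I=123$. The divisor $\delta_I\cong\overline M_{0,4}\times\overline M_{0,5}$ is covered by the numerically equivalent curves $\Gamma=\overline M_{0,4}\times\{pt\}$. For $pt$ general in $M_{0,5}$, the only boundary divisors that meet $\Gamma$ are $\delta_{123}$ and $D_{12},D_{13},D_{23}$. The last three do not contain $\Gamma$ and meet it. In the divisor of $[12][45]/([14][25])$ the only components that meet $\Gamma$ are $D_{12}$ and $\delta_{123}$, both with coefficient $1$. This principal divisor has degree $0$ on $\Gamma$, so $\delta_I\cdot\Gamma=-D_{12}\cdot\Gamma<0$.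

**Step 3: splitting off $\delta_I$.** Let $\alpha$ be pseudoeffective. We claim $\alpha=\alpha'+c\,\delta_I$ with $\alpha'$ pseudoeffective, $\alpha'\cdot\Gamma\ge0$ and $c\ge0$. Indeed $\alpha$ is a limit of classes of effective $E_m=E_m'+c_m\delta_I$ with $c_m\ge0$ and $\delta_I\not\subset\operatorname{Supp}E_m'$. We have $E'_m\cdot\Gamma\ge0$, because a general $\Gamma$ is not contained in $E'_m$. The $c_m$ are bounded, as one sees by intersecting with $H^3$. Pass to a subsequence with $c_m\to c$.

**Step 4: $\delta_I$ spans an extremal ray of $\overline{\mathrm{Eff}}(X)$.** After scaling, let $\delta_I=\alpha+\beta$ with $\alpha,\beta$ pseudoeffective. Decompose $\alpha=\alpha'+c\,\delta_I$ and $\beta=\beta'+c'\delta_I$ as in Step 3. Then $(1-c-c')\delta_I=\alpha'+\beta'$.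

- If $c+c'<1$, intersecting with $\Gamma$ gives a negative number on the left and a nonnegative one on the right, a contradiction.
- If $c+c'>1$, intersecting with $H^3$ gives the same contradiction.
- So $c+c'=1$ and $\alpha'+\beta'=0$. By Step 1, $\alpha'=\beta'=0$, and $\alpha,\beta\in\mathbb R_{\ge0}\delta_I$.

**Step 5: infinitely many rays.** $G$ acts linearly and preserves $\overline{\mathrm{Eff}}(X)$, so it maps extremal rays to extremal rays. The orbit $G\cdot[\delta_{123}]$ contains all $[\delta_I]$. If it were finite, $G$ would permute the finite set consisting of this orbit and the $[D_{ij}]$. This set spans $\operatorname{Pic}(X)_{\mathbb R}$, so the image of $G$ would be finite, contradicting Proposition 13. So the orbit is infinite. Distinct classes in it span distinct rays: all have the same divisibility $d$ in the lattice $\operatorname{Pic}(X)$, and two classes on one ray would both be $d$ times the primitive generator of that ray. Each orbit class is the class of a prime divisor. This proves Theorem 3(1), and $\overline{\mathrm{Eff}}(X_7)$ is not polyhedral.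

**Step 6: non-polyhedrality for $n\ge8$.** That $X_n$ is not a Mori dream space was proved in Section 9 for all $n\ge7$. Let $n\ge8$, let $\pi:X_n\to X_7$ be a forgetful morphism, $k=n-7$, and let $H$ be ample on $X_n$. We claim
$$\overline{\mathrm{Eff}}(X_7)=(\pi^*)^{-1}\,\overline{\mathrm{Eff}}(X_n).\tag{14}$$
The inclusion "$\subset$" holds because pullbacks of effective divisors are effective and $\pi^*$ is continuous. Conversely let $\pi^*D$ be pseudoeffective. For $\epsilon>0$ the class $\pi^*D+\epsilon H$ is big, hence represented by an effective $\mathbb R$-divisor. Intersect this divisor with $k$ general members of a very ample multiple of $H$, rescale, and push forward. The result is an effective divisor class on $X_7$, since $\dim X_n-(k+1)=3$. By the projection formula it equals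
$$\pi_*\big((\pi^*D+\epsilon H)\cdot H^k\big)=dD+\epsilon\,\pi_*(H^{k+1}),\qquad d=H^k\cdot(\text{fibre})>0 .$$
Letting $\epsilon\to0$, the class $dD$ is pseudoeffective, and so is $D$. This proves (14). The preimage of a polyhedral cone under a linear map is polyhedral. So if $\overline{\mathrm{Eff}}(X_n)$ were polyhedral, $\overline{\mathrm{Eff}}(X_7)$ would be too, contradicting Step 5. This proves Theorem 3(2).

**Step 7: the range $n\le6$.** For $n\ge7$ use Theorem 3(2). For $n\le 6$ the space $X_n$ is a Mori dream space by known results. It is a point for $n=3$, $\mathbb P^1$ for $n=4$, and the quintic del Pezzo surface for $n=5$ (Batyrev–Popov, 2004; see also Proposition 1). For $n=6$ this is Castravet's theorem (*The Cox ring of $\overline M_{0,6}$*, Trans. AMS 361 (2009)). This proves Theorem 3(3). $\square$
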